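# Involutions on the second dual of a group algebra, and stationary functionals

## 1. The theorem on $L^1(G)^{**}$ and what it says

**Theorem 1.** Let $G$ be an infinite discrete group. Then there is no involution on $L^1(G)^{**}$, with respect to either Arens product, that extends the natural involution of $L^1(G)$.

Let us unpack this. For a discrete group, $L^1(G)=\ell^1(G)$ is the space of absolutely summable functions on $G$, with convolution
$$(f*g)(y)=\sum_{x\in G}f(x)\,g(x^{-1}y)$$
as product and $f^*(x)=\overline{f(x^{-1})}$ as natural involution. On point masses these are $\delta_x*\delta_y=\delta_{xy}$ and $\delta_x^*=\delta_{x^{-1}}$. The dual of $\ell^1(G)$ is $\ell^\infty(G)$, and the second dual is $\ell^\infty(G)^*$. We regard $\ell^1(G)$ as a subspace of it through the canonical embedding. There are two classical ways to extend convolution to the second dual, the first and second Arens products; Section 2 recalls them.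

An *involution* on a complex algebra $B$ is a conjugate-linear map $\rho\colon B\to B$ with
$$\rho(ab)=\rho(b)\rho(a)\quad(a,b\in B),\qquad \rho\circ\rho=\mathrm{id}_B .$$
It *extends the natural involution* if $B=L^1(G)^{**}$ and $\rho(f)=f^*$ for all $f\in L^1(G)$. Nothing else is required of $\rho$. In particular no continuity is assumed, so $\rho$ on the second dual is not determined by its values on $L^1(G)$ in any obvious way. The theorem excludes all such $\rho$, however wild.

Here is the setting in which the question arose. By Civin–Yood and Young, one particular candidate, the second adjoint of the natural involution, is an involution on $L^1(G)^{**}$ if and only if $G$ is finite. Farhadi and Ghahramani showed that if a locally compact group $G$ has an infinite amenable subgroup, then $L^1(G)^{**}$ has no involution at all extending the natural one. M. Filali, M. Sangani Monfared and Ajit Iqbal Singh, in "Involutions and Trivolutions in Algebras Related to Second Duals of Group Algebras", arXiv:1211.7368 (2012), pose the remaining problem: is there an infinite discrete group without infinite amenable subgroups for which such an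 involution exists? Theorem 1 answers it: no such group exists. The proof does not distinguish groups with and without infinite amenable subgroups.

Two further theorems will be proved. Theorem 2 (Section 7) replaces the involution by a multiplication-reversing bijection onto a fairly general algebra. Theorem 3 (Section 8) gives a classification for all locally compact groups.

## 2. Two products on a second dual, and the map that exchanges them

Let $D$ be a Banach algebra. Write $\langle\cdot,\cdot\rangle$ for every duality pairing. For $f,g\in D$, $\varphi\in D^*$, $m,n\in D^{**}$, define the *first Arens product* $\square$ in three stages: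
$$\langle\varphi\cdot f,g\rangle=\langle\varphi,fg\rangle,\qquad \langle n\cdot\varphi,f\rangle=\langle n,\varphi\cdot f\rangle,\qquad \langle m\,\square\, n,\varphi\rangle=\langle m,n\cdot\varphi\rangle .$$
The *second Arens product* $\Diamond$ is the mirror image:
$$\langle f\cdot\varphi,g\rangle=\langle\varphi,gf\rangle,\qquad \langle \varphi\cdot m,f\rangle=\langle m,f\cdot\varphi\rangle,\qquad \langle m\Diamond n,\varphi\rangle=\langle n,\varphi\cdot m\rangle .$$

For $D=\ell^1(G)$ the first product is quite concrete. Put $\varphi_x(y)=\varphi(xy)$. Testing on point masses gives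
$$(\varphi\cdot f)(y)=\sum_x f(x)\varphi(xy),\qquad (n\cdot\varphi)(x)=\langle n,\varphi_x\rangle,\qquad \langle m\,\square\, n,\varphi\rangle=\langle m,\;x\mapsto\langle n,\varphi_x\rangle\rangle. \tag{1}$$
So $m\,\square\, n$ means: integrate $\varphi(xy)$ over $y$ with $n$ first, then over $x$ with $m$.

We need four facts.

* (a) For each $n\in D^{**}$, the map $m\mapsto m\,\square\,n$ is $w^*$-continuous.
* (b) For each $f\in D$, $\langle f\,\square\,n,\varphi\rangle=\langle n,\varphi\cdot f\rangle$, so $n\mapsto f\,\square\,n$ is $w^*$-continuous.
* (c) $\square$ extends the product of $D$, and $(D^{**},\square)$ is a Banach algebra.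
* (d) For $\Diamond$ the sides are exchanged: $n\mapsto m\Diamond n$ is $w^*$-continuous for each $m\in D^{**}$, and $m\mapsto m\Diamond f$ is $w^*$-continuous for each $f\in D$. Also $\Diamond$ extends the product of $D$ and makes $D^{**}$ a Banach algebra.

Fact (a) is visible in the definition. For (b), $\langle f\,\square\, n,\varphi\rangle=\langle n\cdot\varphi,f\rangle=\langle n,\varphi\cdot f\rangle$. Taking $n=g\in D$ gives $\langle\varphi,fg\rangle$, the first part of (c). The norm inequality follows stage by stage. For associativity, check in turn
$$(\varphi\cdot f)\cdot g=\varphi\cdot(fg),\qquad (n\cdot\varphi)\cdot f=n\cdot(\varphi\cdot f),\qquad m\cdot(n\cdot\varphi)=(m\,\square\,n)\cdot\varphi .$$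
The first is $\langle\varphi,fgh\rangle$ on both sides. The second holds because $\langle(n\cdot\varphi)\cdot f,g\rangle=\langle n,\varphi\cdot(fg)\rangle=\langle n,(\varphi\cdot f)\cdot g\rangle$. The third holds because $\langle m\cdot(n\cdot\varphi),f\rangle=\langle m,(n\cdot\varphi)\cdot f\rangle=\langle m,n\cdot(\varphi\cdot f)\rangle=\langle m\,\square\,n,\varphi\cdot f\rangle$. Hence $\langle (l\,\square\, m)\,\square\, n,\varphi\rangle=\langle l,m\cdot(n\cdot\varphi)\rangle=\langle l,(m\,\square\, n)\cdot\varphi\rangle=\langle l\,\square\,(m\,\square\, n),\varphi\rangle$. Fact (d) is the mirror image, with $\langle m\Diamond f,\varphi\rangle=\langle m,f\cdot\varphi\rangle$.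

The whole lecture lives on the asymmetry in (a) and (b): for $\square$, continuity in the left variable always holds, but continuity in the right variable is only guaranteed when the left factor lies in $D$.

Now suppose that $D$ has an isometric involution $f\mapsto f^*$. Put $\langle\varphi^*,f\rangle=\overline{\langle\varphi,f^*\rangle}$ and let $m\mapsto m^\#$ be the second adjoint,
$$\langle m^\#,\varphi\rangle=\overline{\langle m,\varphi^*\rangle}.$$
This is a conjugate-linear isometry of $D^{**}$, it is $w^*$-continuous, $m^{\#\#}=m$, and $f^\#=f^*$ for $f\in D$. Moreover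
$$(m\,\square\,n)^\#=n^\#\Diamond m^\#,\qquad (m\Diamond n)^\#=n^\#\,\square\, m^\#. \tag{2}$$
To see the first identity, take nets $f_i\to m$ and $g_j\to n$ ($w^*$) in $D$; these exist because $D$ is $w^*$-dense in $D^{**}$. By (a) and then (b), $m\,\square\, n=\lim_i\lim_j f_ig_j$. Apply $\#$ and use (d) twice:
$$(m\,\square\,n)^\#=\lim_i\lim_j g_j^*f_i^*=\lim_i n^\#\Diamond f_i^*=n^\#\Diamond m^\#.$$
The second identity follows by putting $m^\#,n^\#$ in place of $m,n$ and applying $\#$.

So $\#$ reverses products, but it also changes which product is used. This is harmless for the following purpose.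

**Lemma 1.** Let $D$ be a Banach algebra with isometric involution and $\sigma\colon D^{**}\to D^{**}$ a bijection with $\sigma(m\Diamond n)=\sigma(n)\Diamond\sigma(m)$ for all $m,n$. Then $\sigma'(m)=\sigma(m^\#)^\#$ is a bijection with $\sigma'(m\,\square\,n)=\sigma'(n)\,\square\,\sigma'(m)$. If $\sigma$ is linear, or conjugate-linear, so is $\sigma'$; if $\sigma|_D$ is bounded, so is $\sigma'|_D$. If $\sigma$ is an involution extending that of $D$, so is $\sigma'$.

**Proof.** By (2),
$$\sigma'(m\,\square\,n)=\sigma(n^\#\Diamond m^\#)^\#=\big(\sigma(m^\#)\Diamond\sigma(n^\#)\big)^\#=\sigma(n^\#)^\#\,\square\,\sigma(m^\#)^\#=\sigma'(n)\,\square\,\sigma'(m).$$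
Bijectivity is clear. Two applications of $\#$ preserve linearity or conjugate-linearity, and $\#$ is isometric and maps $D$ onto $D$, so boundedness on $D$ is preserved. If $\sigma\circ\sigma=\mathrm{id}$, then $\sigma'(\sigma'(m))=\sigma(\sigma(m^\#))^\#=m$. If $\sigma(f)=f^*$ on $D$, then $\sigma'(f)=\sigma(f^*)^\#=f^\#=f^*$. $\blacksquare$

So from now on, until Section 7, $A=\ell^1(G)^{**}$ carries the product $\square$ and $mn$ means $m\,\square\,n$.

One word on limits. We often take a $w^*$-cluster point of a bounded net, which exists by Banach–Alaoglu. If $L$ is $w^*$-continuous and $m$ is a cluster point of $(m_i)$, then $L(m)$ is a cluster point of $(L(m_i))$; and if $(L(m_i))$ converges, its limit is its only cluster point. We shall use this without comment.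

## 3. Finite groups, and the integers by hand

*Finite $G$.* Here $\ell^1(G)$ is finite-dimensional, $A=\ell^1(G)$, and the natural involution is itself the required involution. The hypothesis that $G$ is infinite cannot be dropped.

*The second adjoint on $\mathbb Z$.* The first thing to try is $\rho=\#$, and by (2) the issue is whether $\square$ and $\Diamond$ agree. On $G=\mathbb Z$ we can see that they do not. Let $M_+$ be a $w^*$-cluster point of $\frac1j\sum_{k=1}^j\delta_k$ and let $M_-=M_+^\#$, which is a cluster point of $\frac1j\sum_{k=1}^j\delta_{-k}$. Then
$$\langle M_\pm,1\rangle=1,\qquad\langle M_+,1_{\mathbb N}\rangle=1,\qquad \langle M_-,1_{\mathbb N}\rangle=0 ,$$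
with $\mathbb N=\{1,2,\dots\}$, so $M_+\ne M_-$. Multiplying either average by $\delta_1$ changes it by at most $2/j$ in norm, so by (b), $\delta_1M_\pm=M_\pm$.

Let $I=\{p\in A:\delta_1p=p\}$. If $p\in I$, then $\delta_kp=p$ for all $k\in\mathbb Z$, so by (b) $\langle p,\varphi_k\rangle=\langle\delta_kp,\varphi\rangle=\langle p,\varphi\rangle$. Thus $p\cdot\varphi$ is the constant function $\langle p,\varphi\rangle$, and
$$mp=\langle m,1\rangle\,p\qquad(m\in A,\ p\in I). \tag{3}$$
So $M_+M_-=M_-$ and $M_-M_+=M_+$. Hence $(M_+M_-)^\#=M_-^\#=M_+$, while $M_-^\#M_+^\#=M_+M_-=M_-$. The map $\#$ is not an involution of $(A,\square)$.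

*Every other candidate on $\mathbb Z$.* Let $\rho$ be any involution extending the natural one. For $m\in A$ we have $\delta_1m=m\delta_1$, since both sides are $w^*$-continuous in $m$ by (a) and (b) and agree on $\ell^1(\mathbb Z)$. So $I$ is also $\{p:p\delta_1=p\}$. If $p\in I$, applying $\rho$ to $p\delta_1=p$ gives $\delta_{-1}\rho(p)=\rho(p)$, so $\rho(p)\in I$. Now take $p,n\in I$. By (3), $pn=\langle p,1\rangle n$. Apply $\rho$ to this, and compute the resulting product $\rho(n)\rho(p)$ by (3) as well:
$$\overline{\langle p,1\rangle}\,\rho(n)=\rho(n)\rho(p)=\langle\rho(n),1\rangle\,\rho(p). \tag{4}$$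
With $n=M_+$ and $p=M_+-M_-\neq0$, the left side is $0$, so $\langle\rho(M_+),1\rangle=0$. With $n=p=M_+$, (4) then says $\rho(M_+)=0$, which is absurd. So Theorem 1 holds for $\mathbb Z$, with no continuity used.

## 4. Where invariance stops, and stationarity

What did the argument for $\mathbb Z$ consume? It used two distinct invariant means. Recall that a discrete group $H$ is *amenable* if there is a positive functional on $\ell^\infty(H)$, of value $1$ at the function $1$, that is invariant under right translations. (Passing through $x\mapsto x^{-1}$, one may equally ask for left translations.) The natural plan for a general $G$ is to take an infinite subgroup $H$ and feed into (4) functionals $p\in A$ with $p\delta_x=p$ for all $x\in H$.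

This plan stops at the supply of such functionals: if $H$ is not amenable, the only one is $p=0$. Indeed, $\langle p\delta_x,\varphi\rangle=\langle p,\varphi(\cdot\,x)\rangle$ by (1). Let $p\neq0$ be invariant under right multiplication by all $\delta_x$, $x\in H$. Its real and imaginary parts are also invariant, so we may take $p$ real and non-zero. Right translation is an automorphism of the lattice $\ell^\infty(G)$, so $|p|$ is invariant too, and $|p|/\|p\|$ is an invariant mean on $\ell^\infty(G)$. Write $G$ as a disjoint union of cosets $tH$, $t\in T$, and send $\psi\in\ell^\infty(H)$ to the function $th\mapsto\psi(h)$ on $G$. This map commutes with right translation by elements of $H$, so composing gives a right-invariant mean on $\ell^\infty(H)$, and $H$ is amenable. For a group all of whose amenable subgroups are finite, which is the case left in the problem, there is nothing to feed in.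

The way past this is to ask for less: invariance under one average of translations, and not under each translation separately.

**Definition.** A *probability measure* on $G$ is a $\mu\in\ell^1(G)$ with $\mu\ge0$ and $\sum_x\mu(x)=1$; its *support* is $\{x:\mu(x)>0\}$, and $\mu^k$ is its $k$-th convolution power. A functional $p\in A$ is *$\mu$-stationary* if $p\mu=p$.

By (1), $p\mu=p$ says that $\langle p,\varphi\rangle=\langle p,\;y\mapsto\sum_x\varphi(yx)\mu(x)\rangle$ for all $\varphi$: nothing changes under one random step on the right. Two examples follow.

* On $\mathbb Z$ with $\mu=\delta_1$, stationarity is invariance.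
* On the free group with generators $a,b$, let $\mu$ give mass $\frac14$ to each of $a^{\pm1},b^{\pm1}$. A cluster point $M$ of $C_j=\frac1j\sum_{k=1}^j\mu^k$ satisfies $\langle M,1\rangle=1$, and it is stationary because $\|C_j\mu-C_j\|\le2/j$ and (a) applies. It is not invariant under all right translations, because the free group is not amenable.

The averaging in the second example works in every group. The following lemma is its general form; the algebra $B$ in it will be $A$ itself for Theorem 1, and more general for Theorem 2.

**Lemma 2.** Let $B$ be a Banach algebra that is a dual Banach space, such that $m\mapsto mn$ is $w^*$-continuous on $B$ for every $n\in B$. Let $b\in B$ with $\sup_{k\ge1}\|b^k\|<\infty$, and let $M$ be a $w^*$-cluster point of $T_j=\frac1j\sum_{k=1}^jb^k$. Then $Mb=M$, and $Mn=n$ for every $n\in B$ with $bn=n$.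

**Proof.** The sequence $(T_j)$ is bounded, so $M$ exists. We have $T_jb-T_j=\frac1j(b^{j+1}-b)\to0$ in norm. The map $m\mapsto mb-m$ is $w^*$-continuous, so $Mb-M$ is a cluster point of a null sequence, and $Mb=M$. If $bn=n$, then $b^kn=n$ for all $k$, hence $T_jn=n$ for all $j$. The map $m\mapsto mn$ is $w^*$-continuous, so $Mn=n$. $\blacksquare$

With stationarity we lose (3): $mp$ is no longer a multiple of $p$. What we keep is that $M$ acts as a left unit on all $n$ with $\mu n=n$, and $M$ is itself fixed by $\mu$ on the right. The second half used continuity in the left variable, which is the side where $\square$ is continuous for arbitrary $n$. A map that reverses products and fixes $\mu$ would turn $M$ into a mirror image $Q$, fixed by $\mu$ on the left and acting as a right unit on all $p$ with $p\mu=p$. No continuity supports such a $Q$, and in fact it does not exist.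

**Proposition 1.** Let $G$ be a discrete group and let $\mu$ be a probability measure on $G$ whose support $S$ generates an infinite subgroup $H$. There is no $Q\in A$ such that

1. $\mu Q=Q$, and
2. $pQ=p$ for every $p\in A$ with $p\mu=p$.

**Proof of Theorem 1, given Proposition 1.** By Lemma 1 we may use $\square$. Suppose $\rho$ is an involution on $A$ extending the natural one.

**Step 1: choose a symmetric $\mu$, so that $\rho$ fixes it.** A countably infinite subset of $G$ generates a countably infinite subgroup $H=\{h_1,h_2,\dots\}$. Put $\nu=\sum_k2^{-k}\delta_{h_k}$ and $\mu=\frac12(\nu+\nu^*)$. This is a probability measure with support $H$ and $\mu(x)=\mu(x^{-1})$. So $\rho(\mu)=\mu^*=\mu$.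

**Step 2: produce $Q$ and check condition 1.** Apply Lemma 2 with $B=A$ (allowed by (a)) and $b=\mu$, where $\|\mu^k\|=1$. We get $M$ with $M\mu=M$, and $Mn=n$ whenever $\mu n=n$. Put $Q=\rho(M)$. Then $\mu Q=\rho(\mu)\rho(M)=\rho(M\mu)=\rho(M)=Q$.

**Step 3: check condition 2.** Let $p\mu=p$ and put $n=\rho(p)$. Then $\mu n=\rho(\mu)\rho(p)=\rho(p\mu)=\rho(p)=n$, so $Mn=n$. Applying $\rho$ again and using $\rho(n)=p$, we get $pQ=\rho(n)\rho(M)=\rho(Mn)=\rho(n)=p$.

Conditions 1 and 2 both hold, which contradicts Proposition 1. $\blacksquare$

Observe that $\rho$ was never assumed continuous: the limit $M$ was taken before $\rho$ was applied.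

## 5. How each hypothesis of Proposition 1 enters

Before the proof, a few checks show that the statement is tight.

* Condition 2 alone is met by $Q=\delta_e$, the unit of $A$. It fails condition 1, because $\mu\delta_e=\mu\ne\delta_e$ (the support of $\mu$ generates an infinite group).
* Condition 1 alone is met by $Q=0$. It is also met by every cluster point $M$ of $C_j$, since $\|\mu C_j-C_j\|\le2/j$ and (b) applies.
* If $H$ is finite, the statement is false: let $\mu=u_H$ be the uniform measure on $H$ and $Q=u_H$. Then $\mu Q=u_H*u_H=u_H=Q$, and condition 2 is a tautology.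
* On $\mathbb Z$ with $\mu=\delta_1$ the proposition is immediate. Condition 1 gives $Q\in I$, so $pQ=\langle p,1\rangle Q$ by (3). Condition 2 would make every $p\in I$ a multiple of $Q$, but $M_+$ and $M_-$ are two distinct functionals in $I$ with the same value at $1$.

The last case suggests that $Q$ must fail because there are too many stationary functionals for it to reproduce. In general, $\langle pQ,\varphi\rangle=\langle p,Q\cdot\varphi\rangle$ and $(Q\cdot\varphi)(x)=\langle Q,\varphi_x\rangle$. If $p$ lives on the countable group $H$, then $pQ$ sees $\varphi$ only through the countably many numbers $\langle Q,\varphi_x\rangle$, $x\in H$. So we look for uncountably many test functions, each detected by a stationary functional of its own, and show that some test function is invisible to all these numbers. The tool is an almost-disjointness argument of Phillips type.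

**Lemma 3.** Let $X$ be a set and let $R\in\ell^\infty(X)^*$ vanish on $c_0(X)$. Let $(S_\alpha)_{\alpha\in\Lambda}$ be subsets of $X$ with $S_\alpha\cap S_\beta$ finite for $\alpha\ne\beta$. Then $\langle R,1_{S_\alpha}\rangle\neq0$ for at most countably many $\alpha$.

**Proof.** Put $c_\alpha=\langle R,1_{S_\alpha}\rangle$. Let $\alpha_1,\dots,\alpha_k$ be distinct, and choose $|\varepsilon_i|=1$ with $\varepsilon_ic_{\alpha_i}=|c_{\alpha_i}|$. Let $T$ be the union of the pairwise intersections of $S_{\alpha_1},\dots,S_{\alpha_k}$, a finite set, and put $g=\sum_i\varepsilon_i1_{S_{\alpha_i}}$. Off $T$ each point lies in at most one $S_{\alpha_i}$, so $\|g1_{X\setminus T}\|_\infty\le1$. And $g1_T$ is finitely supported, so $R$ kills it. Hence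
$$\sum_{i=1}^k|c_{\alpha_i}|=\langle R,g\rangle=\langle R,g1_{X\setminus T}\rangle\le\|R\|.$$
So for each $j\ge1$ at most $j\|R\|$ indices satisfy $|c_\alpha|\ge1/j$. The set $\{\alpha:c_\alpha\ne0\}$ is a countable union of finite sets. $\blacksquare$

The hypothesis on $c_0$ matters: $R=\delta_{x}$ takes the value $1$ on every $1_{S_\alpha}$ with $x\in S_\alpha$. Uncountable families with finite pairwise intersections exist already in $\mathbb N$: identify $\mathbb N$ with $\mathbb Q$ and choose, for each irrational $\alpha$, the set $D_\alpha$ of terms of a sequence of distinct rationals converging to $\alpha$. Two such sets have finite intersection, because their sequences have different limits.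

## 6. Proof of Proposition 1

Suppose $Q$ satisfies conditions 1 and 2. As $S$ is countable, $H$ is countably infinite.

**Step 1: $Q$ vanishes on $c_0(G)$.** This is what Lemma 3 needs, and it is the only place where condition 1 is used.

Let $q=Q|_{c_0(G)}\in c_0(G)^*=\ell^1(G)$. For $\varphi\in c_0(G)$, the function $\varphi\cdot\mu=\sum_x\mu(x)\varphi_x$ is a norm-convergent sum of elements of $c_0(G)$, so it is in $c_0(G)$. By condition 1 and (b),
$$\langle q,\varphi\rangle=\langle\mu Q,\varphi\rangle=\langle Q,\varphi\cdot\mu\rangle=\langle q,\varphi\cdot\mu\rangle=\langle\mu*q,\varphi\rangle .$$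
So $q=\mu*q$, that is,
$$q(y)=\sum_{x\in S}\mu(x)\,q(x^{-1}y)\qquad(y\in G). \tag{5}$$

Suppose $q\ne0$. Since $q\in\ell^1(G)$, the set $F=\{y:|q(y)|=\|q\|_\infty\}$ is finite and non-empty. For $y\in F$, (5) gives
$$\|q\|_\infty=|q(y)|\le\sum_{x\in S}\mu(x)|q(x^{-1}y)|\le\|q\|_\infty .$$
The weights $\mu(x)$, $x\in S$, are positive with sum $1$, so equality forces $|q(x^{-1}y)|=\|q\|_\infty$ for every $x\in S$. Hence $x^{-1}F\subset F$, and $x^{-1}F=F$ because $F$ is finite. So $xF=F$ for all $x\in S$ as well, and $HF=F$, since $S$ generates $H$. But for $y\in F$ the set $Hy\subset F$ is infinite, a contradiction. So $q=0$.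

**Step 2: uncountably many stationary functionals on almost disjoint sets.** We spread the averages out along $H$ so that different subsequences live on different sets. Translating on the left does not disturb stationarity, which concerns multiplication on the right.

Put $C_j=\frac1j\sum_{k=1}^j\mu^k$, a probability measure on $H$ with
$$\|C_j\mu-C_j\|=\tfrac1j\|\mu^{j+1}-\mu\|\le\tfrac2j .$$
Choose finite sets $F_j\subset H$ with $C_j(F_j)\ge1-\frac1j$. Choose $x_1,x_2,\dots\in H$ inductively so that the sets $x_jF_j$ are pairwise disjoint. This is possible: $x_jF_j$ meets $x_iF_i$ only if $x_j\in x_iF_iF_j^{-1}$, so at stage $j$ one has to avoid a finite subset of the infinite group $H$.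

Let $(D_\alpha)_{\alpha\in\Lambda}$ be an uncountable family of infinite subsets of $\mathbb N$ with finite pairwise intersections, and put
$$S_\alpha=\bigcup_{j\in D_\alpha}x_jF_j\subset H .$$
Since the $x_jF_j$ are disjoint, $S_\alpha\cap S_\beta=\bigcup_{j\in D_\alpha\cap D_\beta}x_jF_j$, which is finite for $\alpha\ne\beta$.

Let $p_\alpha$ be a $w^*$-cluster point of the sequence $(\delta_{x_j}C_j)_{j\in D_\alpha}$. It has three properties.

* It is stationary. Indeed $\|\delta_{x_j}C_j\mu-\delta_{x_j}C_j\|\le2/j$, and $m\mapsto m\mu-m$ is $w^*$-continuous by (a), so $p_\alpha\mu=p_\alpha$.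
* It sees all of $S_\alpha$. For $j\in D_\alpha$ the probability measure $\delta_{x_j}C_j$ gives $S_\alpha\supset x_jF_j$ mass at least $C_j(F_j)\ge1-\frac1j$. So $\langle p_\alpha,1_{S_\alpha}\rangle=1$.
* It lives on $H$. Each $\delta_{x_j}C_j$ is supported in $H$, so $\langle p_\alpha,\psi\rangle$ depends only on $\psi|_H$.

**Step 3: some $1_{S_\alpha}$ is invisible to $Q$.** This produces the contradiction with condition 2.

Fix $x\in H$. We have $(1_{S_\alpha})_x=1_{x^{-1}S_\alpha}$, and the sets $x^{-1}S_\alpha$ again have finite pairwise intersections. By Step 1 and Lemma 3, $\langle Q,(1_{S_\alpha})_x\rangle\ne0$ for at most countably many $\alpha$. As $x$ runs over the countable group $H$, only countably many $\alpha$ are excluded altogether. Since $\Lambda$ is uncountable, there is an $\alpha$ with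
$$(Q\cdot1_{S_\alpha})(x)=\langle Q,(1_{S_\alpha})_x\rangle=0\qquad\text{for all }x\in H .$$
The functional $p_\alpha$ depends only on values on $H$. So
$$\langle p_\alpha Q,1_{S_\alpha}\rangle=\langle p_\alpha,Q\cdot1_{S_\alpha}\rangle=0,\qquad\text{whereas}\qquad\langle p_\alpha,1_{S_\alpha}\rangle=1 .$$
But $p_\alpha\mu=p_\alpha$, so condition 2 demands $p_\alpha Q=p_\alpha$. This is a contradiction. $\blacksquare$

With this, Theorem 1 is completely proved.

## 7. Multiplication-reversing bijections onto other algebras

In the proof of Theorem 1, the involution was used only to carry the equations of Lemma 2 from one side to the other. Neither additivity nor $\rho\circ\rho=\mathrm{id}$ is really needed, nor need the target be $A$.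

**Theorem 2.** Let $G$ be an infinite discrete group and $A=(\ell^1(G)^{**},\square)$. Let $B$ be a Banach algebra that is a dual Banach space such that $m\mapsto mn$ is $w^*$-continuous on $B$ for every $n\in B$. Then there is no bijection $\sigma\colon A\to B$ with $\sigma(ab)=\sigma(b)\sigma(a)$ for all $a,b\in A$ such that $\sup_{k\ge1}\|\sigma(\mu)^k\|<\infty$ for some probability measure $\mu$ on $G$ whose support generates an infinite subgroup.

**Proof.** Suppose $\sigma$ and $\mu$ are given. We build a forbidden $Q$ for this $\mu$.

**Step 1: take the limit in $B$ and pull it back.** Put $b=\sigma(\mu)$. Lemma 2 gives $M\in B$ with $Mb=M$, and $Mn=n$ for all $n\in B$ with $bn=n$. Put $Q=\sigma^{-1}(M)$.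

**Step 2: condition 1.** We have $\sigma(\mu Q)=\sigma(Q)\sigma(\mu)=Mb=M=\sigma(Q)$, so $\mu Q=Q$ by injectivity.

**Step 3: condition 2.** If $p\mu=p$, then $b\,\sigma(p)=\sigma(\mu)\sigma(p)=\sigma(p\mu)=\sigma(p)$, so $M\sigma(p)=\sigma(p)$. Hence $\sigma(pQ)=\sigma(Q)\sigma(p)=M\sigma(p)=\sigma(p)$, and $pQ=p$ by injectivity.

This contradicts Proposition 1. $\blacksquare$

By an *anti-automorphism* we mean a linear or conjugate-linear bijection of an algebra onto itself that reverses products. The opposite algebra $B^{\mathrm{op}}$ is $B$ with the product $(a,b)\mapsto ba$. In the corollaries $G$ is an infinite discrete group. As in Step 1 of the proof of Theorem 1, $G$ carries a probability measure $\mu$ whose support is an infinite subgroup.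

**Corollary 1.** For either Arens product, $\ell^1(G)^{**}$ has no anti-automorphism (linear or conjugate-linear) whose restriction to $\ell^1(G)$ is bounded. This holds whether or not the anti-automorphism preserves $\ell^1(G)$. In particular, $\ell^1(G)^{**}$ has no continuous involution whatsoever.

**Proof.** For $\square$, take $B=A$ in Theorem 2. Since $\sigma(\mu)^k=\sigma(\mu^k)$ and $\|\mu^k\|=1$, we have $\|\sigma(\mu)^k\|\le\|\sigma|_{\ell^1(G)}\|$ for all $k$, so $\sigma$ cannot exist. For $\Diamond$, Lemma 1 turns $\sigma$ into the anti-automorphism $m\mapsto\sigma(m^\#)^\#$ of $(A,\square)$, again bounded on $\ell^1(G)$. $\blacksquare$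

**Corollary 2.** $(\ell^1(G)^{**},\square)$ is not topologically isomorphic to $(D^{**},\Diamond)$ for any Banach algebra $D$. In particular $(\ell^1(G)^{**},\square)\not\cong(\ell^1(G)^{**},\Diamond)$ as Banach algebras.

**Proof.** Let $\tau\colon A\to(D^{**},\Diamond)$ be a topological isomorphism and let $B=(D^{**},\Diamond)^{\mathrm{op}}$. As a map into $B$, $\tau$ reverses products. In $B$ the map $m\mapsto mn$ is $m\mapsto n\Diamond m$, which is $w^*$-continuous by (d). The powers of $\tau(\mu)$ are bounded by $\|\tau\|$, because they are the elements $\tau(\mu^k)$. Theorem 2 forbids this. $\blacksquare$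

**Corollary 3.** $(\ell^1(G)^{**},\square)$ is not topologically isomorphic to a Banach algebra that is a dual space with all left multiplications $n\mapsto mn$ $w^*$-continuous. In particular it is not a dual Banach algebra (a dual space with separately $w^*$-continuous product) for any choice of predual.

**Proof.** Let $\tau\colon A\to C$ be a topological isomorphism onto such an algebra. In $B=C^{\mathrm{op}}$ all maps $m\mapsto mn$ are $w^*$-continuous, $\tau\colon A\to B$ reverses products, and $\|\tau(\mu)^k\|=\|\tau(\mu^k)\|\le\|\tau\|$. Theorem 2 forbids this. $\blacksquare$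

*Bijectivity cannot be dropped.* There is a bounded conjugate-linear map $A\to A$ that reverses products and extends the natural involution; it is just not bijective. To construct it, let $c_0(G)^\perp\subset A$ be the set of functionals vanishing on $c_0(G)$. For $m\in A$, the restriction $m|_{c_0(G)}$ is given by an element $\pi(m)\in\ell^1(G)$, and $m-\pi(m)\in c_0(G)^\perp$, so $A=\ell^1(G)\oplus c_0(G)^\perp$ with projection $\pi$ onto $\ell^1(G)$.

We claim that $c_0(G)^\perp$ is a two-sided ideal. If $n\in c_0(G)^\perp$ and $\varphi\in c_0(G)$, then $\varphi_x\in c_0(G)$ for all $x$, so $n\cdot\varphi=0$ and $\langle mn,\varphi\rangle=0$ for every $m\in A$. On the other side, let $n\in A$ be arbitrary. For $g\in G$,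
$$(n\cdot\delta_g)(x)=\langle n,\delta_g(x\,\cdot)\rangle=\langle n,\delta_{x^{-1}g}\rangle=\pi(n)(x^{-1}g),$$
which is absolutely summable in $x$. So $n\cdot\delta_g\in c_0(G)$, and by linearity and norm continuity $n\cdot c_0(G)\subset c_0(G)$. For $m\in c_0(G)^\perp$ and $\varphi\in c_0(G)$ this gives $\langle mn,\varphi\rangle=\langle m,n\cdot\varphi\rangle=0$. The claim is proved.

Hence $\pi$ is a projection onto a subalgebra whose kernel is an ideal, so it is a homomorphism. Therefore $m\mapsto\pi(m)^*$ is a bounded conjugate-linear map that reverses products, and it equals $f^*$ on $f\in\ell^1(G)$.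

## 8. All locally compact groups

For a locally compact (Hausdorff) group $G$ with left Haar measure $\lambda$ and modular function $\Delta$, $L^1(G)$ is a Banach algebra under convolution, with the isometric natural involution $f^*(x)=\Delta(x^{-1})\overline{f(x^{-1})}$. Everything in Section 2 that was stated for a general $D$ applies to $D=L^1(G)$.

**Theorem 3.** For a locally compact group $G$ and either Arens product the following are equivalent:

1. $G$ is finite;
2. $L^1(G)^{**}$ has an involution extending the natural involution of $L^1(G)$;
3. $L^1(G)^{**}$ has a bounded linear or conjugate-linear anti-automorphism.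

If $G$ is finite, then $L^1(G)^{**}=L^1(G)$, and the natural involution shows that 2 and 3 hold. If $G$ is infinite and discrete, 2 fails by Theorem 1 and 3 fails by Corollary 1. It remains to treat non-discrete groups, which are infinite. There we prove more: $L^1(G)^{**}$ has no multiplication-reversing bijection at all. This excludes both 2 and 3. By Lemma 1 we may use $\square$, and we write $A=(L^1(G)^{**},\square)$.

The mechanism is different from the discrete case. In a non-discrete group, $L^1(G)$ has no unit, only approximate units, and these can approach $e$ in two different ways. Their limits are two distinct right units $E_1,E_2$ of $A$, so $E_1-E_2$ is killed by multiplication from the left. On the other side no non-zero element is so killed.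

To separate the two limits we need a set that every neighborhood of $e$ cuts into two pieces of positive measure.

**Lemma 4.** Let $G$ be a non-discrete locally compact group. There is a measurable $E\subset G$ with $\lambda(V\cap E)>0$ and $\lambda(V\setminus E)>0$ for every neighborhood $V$ of $e$.

In $\mathbb R$ one takes $E=(0,\infty)$. In the additive group of $p$-adic integers $\mathbb Z_p$ there are no two sides of $0$, but the shells $p^k\mathbb Z_p\setminus p^{k+1}\mathbb Z_p$ with even $k\ge0$ together form such a set: every neighborhood of $0$ contains some $p^k\mathbb Z_p$, hence whole shells of both parities, and these have positive measure. The general proof uses shells. The one difficulty is that $e$ may have no countable neighborhood base, so that a sequence of shells shrinks only to a compact subgroup $N$. The cure is to make the shells invariant under $N$.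

**Proof.** **Step 1: neighborhoods shrinking to a compact subgroup.** If $\lambda(\{e\})$ were positive, all points would have the same positive measure, a compact neighborhood of $e$ would be finite, and $G$ would be discrete. So $\lambda(\{e\})=0$. By outer regularity, $e$ has open neighborhoods of arbitrarily small measure. So we can choose open, relatively compact, symmetric neighborhoods $W_n$ $(n\ge0)$ of $e$ with
$$W_{n+1}^2\subset W_n,\qquad\lambda(W_n)\to0 .$$
If $x\in\overline{W_{n+1}}$, then $xW_{n+1}$ meets $W_{n+1}$, so $x\in W_{n+1}W_{n+1}^{-1}=W_{n+1}^2\subset W_n$. Thus $\overline{W_{n+1}}\subset W_n$, and $N=\bigcap_nW_n=\bigcap_n\overline{W_n}$ is compact. It contains $e$ and is symmetric, and if $x,y\in N$ then $xy\in W_{n+1}^2\subset W_n$ for all $n$. So $N$ is a compact subgroup.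

**Step 2: $N$-invariant open shells.** Put $U_n=W_{n+1}N$. This is open, $U_nN=U_n$, and, since $N\subset W_{n+1}$,
$$W_{n+1}\subset U_n\subset W_{n+1}W_{n+1}\subset W_n .$$
Choose $n_1\ge1$ and then inductively $n_{k+1}\ge n_k+2$ with $\lambda(W_{n_{k+1}-1})<\lambda(U_{n_k})$. This is possible since $U_{n_k}$ is open and non-empty, so it has positive measure. Then
$$\overline{U_{n_{k+1}}}\subset\overline{W_{n_{k+1}}}\subset W_{n_{k+1}-1}\subset W_{n_k+1}\subset U_{n_k}.$$
Let $O_k=U_{n_k}\setminus\overline{U_{n_{k+1}}}$. It is open. It has measure at least $\lambda(U_{n_k})-\lambda(W_{n_{k+1}-1})>0$, so it is non-empty. The $O_k$ are pairwise disjoint, because for $j>k$ we have $O_j\subset U_{n_j}\subset U_{n_{k+1}}$. Finally $O_kN=O_k$: for $h\in N$ we have $U_nh=U_n$, hence $\overline{U_n}h=\overline{U_nh}=\overline{U_n}$, and so $O_kh=O_k$.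

**Step 3: every neighborhood of $e$ meets almost all shells.** It suffices to consider an open neighborhood $V$ of $e$. The set $VN$ is open and contains $N$. The compact sets $\overline{W_n}$ decrease to $N$, so $\overline{W_n}\subset VN$ for large $n$. Hence $O_k\subset U_{n_k}\subset W_{n_k}\subset VN$ for large $k$. For such $k$ pick $x\in O_k$ and write $x=vh$ with $v\in V$, $h\in N$. Then $v=xh^{-1}\in O_kN=O_k$. So $V\cap O_k$ is non-empty and open, and has positive measure, for all large $k$.

Put $E=\bigcup_kO_{2k}$. Then $V\cap E$ contains $V\cap O_{2k}$, and $V\setminus E$ contains $V\cap O_{2k+1}$, for large $k$. $\blacksquare$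

**Proof of Theorem 3 for non-discrete $G$.** Let $E$ be as in Lemma 4.

**Step 1: two right units.** For compact neighborhoods $V$ of $e$, directed by reverse inclusion, put
$$e_V=\frac{1_{V\cap E}}{\lambda(V\cap E)},\qquad e'_V=\frac{1_{V\setminus E}}{\lambda(V\setminus E)} .$$
Both are non-negative, have norm $1$ in $L^1(G)$ and are supported in $V$. For $f\in L^1(G)$,
$$f*e_V-f=\int_V e_V(y)\,\big(\Delta(y^{-1})f(\cdot\,y^{-1})-f\big)\,d\lambda(y),$$
and $y\mapsto\Delta(y^{-1})f(\cdot\,y^{-1})$ is continuous into $L^1(G)$ with value $f$ at $y=e$. So $\|f*e_V-f\|_1\to0$ as $V\to e$, and likewise $\|f*e'_V-f\|_1\to0$.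

Let $E_1,E_2\in A$ be $w^*$-cluster points of $(e_V)$ and $(e'_V)$. By (b), $fE_1$ is a cluster point of $f*e_V$, so $fE_1=f$, and similarly $fE_2=f$, for all $f\in L^1(G)$. By (a), $m\mapsto mE_1$ and $m\mapsto mE_2$ are $w^*$-continuous, and $L^1(G)$ is $w^*$-dense in $A$. Therefore
$$mE_1=m=mE_2\qquad(m\in A).\tag{6}$$

**Step 2: they differ.** The functional $f\mapsto\int_Ef\,d\lambda$ in $L^1(G)^*$, written $1_E$, satisfies $\langle e_V,1_E\rangle=1$ and $\langle e'_V,1_E\rangle=0$ for all $V$. So $\langle E_1,1_E\rangle=1$ and $\langle E_2,1_E\rangle=0$. Put $d=E_1-E_2$. Then $d\ne0$, and (6) gives $Ad=\{0\}$.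

**Step 3: a reversing bijection would annihilate $d$.** Let $\sigma\colon A\to A$ be a bijection with $\sigma(ab)=\sigma(b)\sigma(a)$ for all $a,b$. First, $\sigma(0)=0$: for each $a\in A$ we have $\sigma(0)\sigma(a)=\sigma(a0)=\sigma(0)$, and choosing $a$ with $\sigma(a)=0$ gives $\sigma(0)=0$. Next, for every $a\in A$,
$$\sigma(d)\sigma(a)=\sigma(ad)=\sigma(0)=0 .$$
As $\sigma$ is onto, $\sigma(d)A=\{0\}$. But $\sigma(d)=\sigma(d)E_1\in\sigma(d)A$ by (6), so $\sigma(d)=0=\sigma(0)$. Injectivity gives $d=0$, a contradiction. $\blacksquare$
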